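# Shrinking time windows and the strong attractor of the dyadic Navier–Stokes model below $\alpha=1/2$

## 1. The windows $[t_0-K\lambda^{-m},t_0]$

Fix $\lambda>1$, $\nu>0$ and $0<\alpha<1/2$. Consider the infinite chain of equations
$$\frac{d}{dt}u_n+\nu\lambda^{2\alpha n}u_n-\lambda^{n}u_{n-1}^2+\lambda^{n+1}u_nu_{n+1}=g_n,\qquad n=1,2,\dots,\qquad u_0\equiv0. \tag{1}$$
Each mode $u_n$ receives the input $\lambda^nu_{n-1}^2$ from the mode below. It loses $\lambda^{n+1}u_nu_{n+1}$ to the mode above and $\nu\lambda^{2\alpha n}u_n$ to dissipation. If the $u_n$ are bounded, the nonlinear terms change $u_n$ at rates of order $\lambda^n$, so mode $n$ has a natural time scale $\lambda^{-n}$. Since $2\alpha<1$, dissipation is slower than this for large $n$.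

Take a time $t_0$, a number $K\ge1$ and a large integer $m$, and look at the window
$$I_m=[t_0-\tau_m,\,t_0],\qquad \tau_m=K\lambda^{-m}.$$
The window cuts the modes into two groups.

* For $n\ge m$ the window lasts $\lambda^n\tau_m\ge K$ natural times of mode $n$. This is long enough to integrate (1) over the window and get a good bound on the *average* of $u_n^2$.
* For $n<m$ the window lasts at most $K/\lambda$ natural times of mode $n$. The loss terms are linear in $u_n$, so $u_n$ can shrink on $I_m$ by at most a factor that depends on $K$ and not on $n$ or $m$. Hence the value $u_n(t_0)$ controls $u_n$ on all of $I_m$.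

The windows serve to prove that no energy $\sum_n u_n^2$ disappears "through $n=\infty$" at the instant $t_0$. We send $m\to\infty$ first, with $K$ fixed, and $K\to\infty$ last. The outcome is that solutions with the natural energy bounds are strongly continuous in $\ell^2$, and the long-time attractor of the system is strongly compact.

## 2. Leray–Hopf solutions, complete trajectories and two attractors

Equation (1) is the dyadic model of the Navier–Stokes equations (Katz–Pavlović). The forcing $g=(g_n)$ is independent of time, $g\in H$, and $g_n\ge0$ for all $n$. If $u$ solves (1), then $\lambda u$ solves the same system with $\lambda^{n},\lambda^{n+1}$ replaced by $\lambda^{n-1},\lambda^{n}$ and $g$ by $\lambda g$, so either normalization may be used. We use (1).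

Write $H=\ell^2$ with $(u,v)=\sum_nu_nv_n$ and $|u|^2=\sum_n u_n^2$, and let $V=\{u:\|u\|^2=\sum_n\lambda^{2\alpha n}u_n^2<\infty\}$.

**Definition (weak solution).** A weak solution on $[T,\infty)$ is a map $u\in L^\infty_{loc}([T,\infty);H)$ whose components are differentiable and satisfy (1).

**Definition (Leray–Hopf solution).** A Leray–Hopf solution on $[T,\infty)$ is a weak solution with $u\in L^2_{loc}([T,\infty);V)$ such that
$$|u(t)|^2+2\nu\int_{t_0}^t\|u(\tau)\|^2d\tau\le|u(t_0)|^2+2\int_{t_0}^t(g,u(\tau))\,d\tau \tag{2}$$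
for almost all $t_0\ge T$ and all $t\ge t_0$.

The exceptional null set of initial times $t_0$ is where the difficulty sits.

**An absorbing ball.** Put $\gamma=\nu\lambda^{2\alpha}$ and let $R>|g|/\gamma$. Then every Leray–Hopf solution enters $X=\{u\in H:|u|\le R\}$ and stays there. To see this, write $f=|u|^2$. Since $\|u\|^2\ge\lambda^{2\alpha}|u|^2$, (2) gives $f(t)\le f(s)+\int_s^th(f)\,d\tau$ for a.e. $s$ and all $t\ge s$, where $h(x)=-2\gamma x+2|g|\sqrt x$. Choose $R'$ with $|g|/\gamma<R'<R$. For $x\ge R'^2$ we have $h(x)=\sqrt x\,(2|g|-2\gamma\sqrt x)\le -\delta$ with $\delta=2R'(\gamma R'-|g|)>0$. If $f>R'^2$ held a.e., then $f$ would become negative, so some admissible $s$ has $f(s)\le R'^2$. Suppose $f(t_1)>R'^2$ for some $t_1>s$, and let $\sigma$ be the supremum of the admissible $r\in[s,t_1]$ with $f(r)\le R'^2$. Apply the inequality from such $r\to\sigma$ to $t_1$; since $f>R'^2$ a.e. on $(\sigma,t_1)$, we get $f(t_1)\le R'^2+\int_\sigma^{t_1}h(f)\,d\tau\le R'^2$, a contradiction. So $f\le R'^2<R^2$ from time $s$ on.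

Fix such an $X$. Let $\mathcal E$ be the family of all Leray–Hopf solutions with values in $X$ (the *evolutionary system*).

**Definition (complete trajectory).** A complete trajectory is a map $u:\mathbb R\to X$ whose restriction to every $[T,\infty)$ belongs to $\mathcal E$.

**Definition (attractors).** For $t\ge0$ put $R(t)X=\{u(t):u\in\mathcal E\text{ on }[0,\infty)\}$. The weak global attractor $\mathcal A_{\mathrm w}$ is the minimal weakly closed subset of $X$ that attracts $X$ uniformly in the weak topology. The strong global attractor $\mathcal A_{\mathrm s}$ is the minimal strongly closed subset of $X$ such that for every $\varepsilon>0$ there is $t_0$ with $R(t)X$ contained in the $\varepsilon$-neighborhood of $\mathcal A_{\mathrm s}$ in $H$ for all $t\ge t_0$.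

It is a known result that $\mathcal A_{\mathrm w}$ is the set of values $u(0)$ of complete trajectories. On $X$ the weak topology is given by the metric $d_{\mathrm w}(u,v)=\sum_n2^{-n}|u_n-v_n|$, because on a bounded set weak convergence is convergence of each component.

**Example (one scalar equation).** For $x'=-\gamma x+g$ on $X=[-R,R]$ with $0\le g/\gamma<R$, the solutions are $x=g/\gamma+Ce^{-\gamma t}$. Such a solution is bounded as $t\to-\infty$ only if $C=0$, so the only complete trajectory is the constant $g/\gamma$. The set $R(t)X$ is an interval of length $2Re^{-\gamma t}$ containing $g/\gamma$, and the attractor is $\{g/\gamma\}$. Boundedness in the distant past is a strong condition; Section 9 uses it repeatedly.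

**What is asked.** The following facts are known. Weak solutions exist for all $\alpha$. For $\alpha\ge1/2$ every initial datum in $H$ gives a regular global solution, unique among Leray–Hopf solutions; every Leray–Hopf solution satisfies the energy equality; and $\mathcal A_{\mathrm w}$ is a strongly compact strong global attractor. For an evolutionary system satisfying the energy inequality, continuity of complete trajectories $\mathbb R\to H$ in the strong topology implies asymptotic compactness, and asymptotic compactness implies that $\mathcal A_{\mathrm s}$ exists, is strongly compact and equals $\mathcal A_{\mathrm w}$. Alexey Cheskidov, in "Blow-up in finite time for the dyadic model of the Navier-Stokes equations", arXiv:math/0601074 (2006), states as an open question whether the continuity of complete trajectories, and consequently the strong compact attractor, holds for $\alpha<1/2$. The answer is yes, for every $\alpha\in(0,\frac12)$, $\lambda>1$, $\nu>0$ and every nonzero $g\in H$ with $g_n\ge0$. The precise statements, for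 $0<\alpha<1/2$, $\lambda>1$, $\nu>0$, $g\in H$, $g_n\ge0$, are these; the condition $g\ne0$ is used only in the second half of Theorem 3.

**Theorem 1.** Every Leray–Hopf solution $u$ on $[T,\infty)$, with no sign condition on $u$, is strongly continuous into $H$ on $(T,\infty)$ and satisfies the energy inequality for *all* $T<t_0\le t$. In particular, every complete trajectory is strongly continuous on $\mathbb R$.

**Theorem 2.** (a) For $0<a<b$ the set $\{u|_{[a,b]}:u\in\mathcal E\text{ on }[0,\infty)\}$ is compact in $C([a,b];H)$. In particular $R(t)X$ is strongly compact for each $t>0$. (b) $\mathcal A_{\mathrm w}=\{u(0):u\text{ a complete trajectory}\}$ is strongly compact and is the strong global attractor $\mathcal A_{\mathrm s}$.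

**Theorem 3.** Every complete trajectory satisfies $u_n(t)\ge0$ for all $n,t$. If $g\ne0$ and $p=\min\{n:g_n>0\}$, then $u_n\equiv0$ for $n<p$ and $u_n(t)\ge c_n>0$ for all $t$ and all $n\ge p$, with $c_n$ depending only on $\lambda,\nu,\alpha,g,R,n$.

**Theorem 4.** For every Leray–Hopf solution on $[T,\infty)$ and $T\le a<b<\infty$: $\ \sup_n\lambda^{2n/3}\int_a^bu_n^2\,dt<\infty$.

Theorems 1 and 2(b) answer the question. Theorem 1 together with the known implications above already does; we give a direct proof of Theorem 2, which yields more.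

## 3. Energy may leak at infinity, but may it jump?

**The function $\varphi$.** Let $u$ be a Leray–Hopf solution on $[T,\infty)$. Its components are differentiable, hence continuous, so by (1) they are $C^1$. Put $e_n=\sum_{k\le n}u_k^2$. If $|u|\le M$ a.e. on a compact interval, then $e_n\le M^2$ a.e. there, hence everywhere there by continuity, and so $|u|\le M$ everywhere there. Thus $|u|$ is bounded on compact intervals. With continuity of components, this makes $u$ weakly continuous, and $|u(\cdot)|^2=\sup_ne_n$ is lower semicontinuous. Define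
$$\varphi(t)=|u(t)|^2+D(t),\qquad D(t)=2\nu\int_T^t\|u\|^2d\tau-2\int_T^t(g,u)\,d\tau .$$
The energy inequality (2) says exactly this: there is a set $G\subset[T,\infty)$ of full measure with
$$\varphi(t)\le\varphi(s)\qquad\text{for all }s\in G,\ t\ge s. \tag{3}$$
The function $D$ is continuous, so $\varphi$ is lower semicontinuous. In a Hilbert space, weak convergence plus convergence of norms is strong convergence. Hence strong continuity of $u$ at a point, from either side, is the same as continuity of $\varphi$ there from that side. Theorem 1 says that $\varphi$ is continuous and nonincreasing on $(T,\infty)$.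

**The flux.** Multiply the $k$th equation by $2u_k$ and add over $k\le n$. Since $\sum_{k\le n}(\lambda^ku_{k-1}^2u_k-\lambda^{k+1}u_k^2u_{k+1})=-\lambda^{n+1}u_n^2u_{n+1}$, we get for $s\le t$
$$e_n(t)-e_n(s)=2\int_s^t\Big[-\nu\sum_{k\le n}\lambda^{2\alpha k}u_k^2+\sum_{k\le n}g_ku_k-\lambda^{n+1}u_n^2u_{n+1}\Big]d\tau.\tag{4}$$
The last term is the energy flux from the modes $\le n$ to the modes $>n$.

**First attempt: make the flux vanish.** If $\lambda^{n+1}\int_s^tu_n^2|u_{n+1}|\to0$, then letting $n\to\infty$ in (4) shows that $\varphi$ is constant, which is the energy equality. With $|u|\le R_0$ on $[s,t]$,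
$$\lambda^{n+1}\int_s^tu_n^2|u_{n+1}|\,d\tau\le \lambda R_0\,\lambda^{(1-2\alpha)n}\int_s^t\lambda^{2\alpha n}u_n^2\,d\tau ,$$
and the last integral tends to $0$ because $u\in L^2_{loc}(V)$. For $\alpha\ge1/2$ this finishes the matter. For $\alpha<1/2$ the factor $\lambda^{(1-2\alpha)n}$ grows and the bound says nothing. The following example shows that a sharper estimate of the flux cannot be the remedy, since the conclusion itself can be false.

**Example (a steady leak).** Let $0<\alpha<1/6$ and $a_n=\lambda^{-n/3}$. Then $\lambda^na_{n-1}^2=\lambda^{(n+2)/3}=\lambda^{n+1}a_na_{n+1}$ for $n\ge2$, and for $n=1$ we have $\lambda^2a_1a_2=\lambda$. So $a$ is a stationary solution of (1) with forcing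
$$g_1=\nu\lambda^{2\alpha-1/3}+\lambda,\qquad g_n=\nu\lambda^{(2\alpha-1/3)n}\quad(n\ge2),$$
which is positive and lies in $\ell^2$ since $2\alpha<1/3$. Moreover $\|a\|^2=\sum\lambda^{(2\alpha-2/3)n}<\infty$ and $(g,a)=\nu\|a\|^2+\lambda^{2/3}$. So the energy inequality holds and is strict for $t>t_0$; $a$ is a Leray–Hopf solution. It is also a complete trajectory: $\gamma|a|^2\le\nu\|a\|^2<(g,a)\le|g||a|$ gives $|a|<|g|/\gamma<R$. The flux equals $\lambda^{2/3}$ for every $n$, and $\varphi(t)=\varphi(T)-2\lambda^{2/3}(t-T)$. Energy leaks through infinity all the time, yet $\varphi$ is continuous.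

So the target must be continuity of $\varphi$, not constancy. By (3), $\varphi$ can fail to be continuous only by dropping, and right continuity at points of $G$ is automatic: there $\limsup_{t\to t_0^+}\varphi(t)\le\varphi(t_0)$, and lower semicontinuity gives the rest. What has to be excluded is a drop at $t_0$ as one arrives from the left.

**Example (a packet that satisfies everything but the equation).** Let $t_m=t_0-\lambda^{-m}$ and let $\theta:[0,1]\to[0,1]$ be $C^1$ with $\theta(0)=0$, $\theta(1)=1$, $\theta'(0)=\theta'(1)=0$. For $t\in[t_m,t_{m+1}]$, $m\ge1$, put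
$$v(t)=\cos\vartheta\;\mathbf e_m+\sin\vartheta\;\mathbf e_{m+1},\qquad \vartheta=\frac\pi2\,\theta\Big(\frac{t-t_m}{t_{m+1}-t_m}\Big),$$
where $\mathbf e_m$ are the unit vectors. Here $|v|=1$, and $\|v\|^2\le\lambda^{2\alpha(m+1)}$ on an interval of length less than $\lambda^{-m}$, so $\int_{t_1}^{t_0}\|v\|^2<\infty$ because $2\alpha<1$. Put $\rho(t)=\exp(-\nu\int_{t_1}^t\|v\|^2)$, and $w=\rho v$ on $[t_1,t_0)$, $w=0$ on $[t_0,\infty)$. Since $\theta'$ vanishes at both ends and $\rho$ is $C^1$ on $[t_1,t_0)$, every component $w_n$ is $C^1$ (it is zero near $t_0$). Also $(\rho^2)'=-2\nu\|w\|^2$, so $w$ satisfies the energy inequality with $g=0$ for all $t_1\le s\le t$. But $|w(t)|\to\rho(t_0^-)>0$ as $t\to t_0^-$, while $w(t_0)=0$.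

The energy inequality and the function spaces alone therefore cannot exclude a jump. Even the time scale is not at fault: $w_n$ varies on times of order $\lambda^{-n}$, as (1) permits. What (1) does forbid is the *emptying* of shells. If a bounded $w\ge0$ solved (1) with $|w|\le R$, then $w_n'\ge-(\nu\lambda^{2\alpha n}+\lambda^{n+1}R)w_n$, hence $w_n(t_0)\ge e^{-(\nu+\lambda R)}w_n(t_n)=e^{-(\nu+\lambda R)}\rho(t_n)$ for every $n$, since the time from $t_n$ to $t_0$ is $\lambda^{-n}$. Then $w(t_0)\notin\ell^2$.

In terms of Section 1: for the packet, the modes $n\ge m$ are occupied only during the last $\lambda\cdot\lambda^{-m}$ units of time, a fraction at most $\lambda/K$ of $I_m$. During the rest of $I_m$ the energy sits in modes $m-j$ with $j$ bounded in terms of $K$, and these cannot be emptied by time $t_0$. The proof makes both halves rigorous for an arbitrary solution. A time *average* of $|u|^2$ over $I_m$ is enough, because an almost monotone function such as $\varphi$ has averages over $I_m$ that converge to its left limit.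

## 4. One sign change per mode, and an absolute flux bound

To average (1) over a window we need to control $\int|u_{n+1}u_{n+2}|$ with absolute values, while (4) controls only the signed flux. The next lemma bridges this.

**Lemma 1 (signs).** If $u_n(s)\ge0$, then $u_n(t)\ge0$ for all $t\ge s$.

*Proof.* Write (1) as $u_n'=-c(t)u_n+h(t)$ with $c=\nu\lambda^{2\alpha n}+\lambda^{n+1}u_{n+1}$ and $h=\lambda^nu_{n-1}^2+g_n\ge0$, both continuous. Variation of constants gives $u_n(t)=e^{-\int_s^tc}u_n(s)+\int_s^te^{-\int_r^tc}h(r)\,dr\ge0$. $\square$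

From here to Lemma 3, fix $[a,b]\subset[T,\infty)$ with $a<b$, and put
$$R_0=\sup_{[a,b]}|u|,\qquad F=\tfrac12R_0^2+\nu\int_a^b\|u\|^2dt+|g|R_0(b-a)<\infty .$$

**Lemma 2 (absolute flux bound).** $\lambda^{n+1}\int_a^bu_n^2|u_{n+1}|\,dt\le2F$ for all $n\ge1$.

*Proof.* Let $J=[s,t]\subset[a,b]$. Solve (4) for the flux. Since $0\le e_n\le R_0^2$, we have $\frac12|e_n(t)-e_n(s)|\le\frac12R_0^2$; the dissipation term is at most $\nu\int_a^b\|u\|^2$ and the forcing term at most $|g|R_0(b-a)$. So $\big|\lambda^{n+1}\int_Ju_n^2u_{n+1}\big|\le F$. By Lemma 1 and continuity, $\{t\in[a,b]:u_{n+1}(t)\ge0\}$ is empty or of the form $[c,b]$. Thus $[a,b]$ splits into two intervals, one possibly degenerate, with $u_{n+1}<0$ on the interior of the first and $u_{n+1}\ge0$ on the second. Add the two bounds. $\square$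

## 5. Averages of $u_n^2$ over an interval, and the high modes

**Purpose.** We bound the average of $u_n^2$ over an interval in terms of how many natural times $\lambda^{-n}$ it contains. The device is that $\lambda^{n+1}u_n^2$ is the *input* in the equation for $u_{n+1}$: bounded $u_{n+1}$ cannot absorb much unless it also passes energy on, and Lemma 2 limits that.

**Lemma 3.** Let $I\subset[a,b]$ be an interval of length $\tau>0$ and $n\ge1$. Then
$$\frac1\tau\int_Iu_n^2\,dt\le\frac{2R_0}{\lambda^{n+1}\tau}+\Big(\frac{2FR_0}{\lambda^n\tau}\Big)^{1/2}+\nu R_0\lambda^{-(1-2\alpha)(n+1)} .$$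

*Proof.* We may take $I=[c,d]$. Integrate the equation for $u_{n+1}$ and drop $-\int_I g_{n+1}\le0$:
$$\lambda^{n+1}\!\int_I u_n^2\le u_{n+1}(d)-u_{n+1}(c)+\lambda^{n+2}\!\int_I|u_{n+1}u_{n+2}|+\nu\lambda^{2\alpha(n+1)}\!\int_I|u_{n+1}|.\tag{5}$$
Write $|u_{n+1}u_{n+2}|=\big(|u_{n+1}||u_{n+2}|^{1/2}\big)|u_{n+2}|^{1/2}$. By Cauchy–Schwarz and Lemma 2 with index $n+1$,
$$\int_I|u_{n+1}u_{n+2}|\le\Big(\int_Iu_{n+1}^2|u_{n+2}|\Big)^{1/2}\Big(\int_I|u_{n+2}|\Big)^{1/2}\le(2F\lambda^{-n-2})^{1/2}\Big(\int_I|u_{n+2}|\Big)^{1/2}.\tag{6}$$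
Use $|u_k|\le R_0$ in (5) and (6) and divide by $\lambda^{n+1}\tau$. The middle term becomes $\lambda^{(n+2)/2-(n+1)}(2FR_0)^{1/2}\tau^{-1/2}=(2FR_0/(\lambda^n\tau))^{1/2}$, and the other two are immediate. $\square$

Now fix $t_0>T$ for the rest of Sections 5–7. Let $a=\max(T,t_0-1)$ and $b=t_0$, with the corresponding $R_0,F$. Fix $K\ge1$; $I_m$ and $\tau_m=K\lambda^{-m}$ are as in Section 1, and $m$ is always so large that $I_m\subset[a,b]$.

**Lemma 4 (high modes).** There is $C$, independent of $K\ge1$ and of $m$, with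
$$\frac1{\tau_m}\int_{I_m}\sum_{n\ge m}u_n^2\,dt\le CK^{-1/2}+C\lambda^{-(1-2\alpha)m}.\tag{7}$$

*Proof.* For $n=m+j$ we have $\lambda^n\tau_m=K\lambda^{j}$. Summing Lemma 3 over $j\ge0$, the left side of (7) is at most
$$\frac{2R_0}{\lambda K}\sum_{j\ge0}\lambda^{-j}+\Big(\frac{2FR_0}{K}\Big)^{1/2}\sum_{j\ge0}\lambda^{-j/2}+\nu R_0\sum_{n\ge m}\lambda^{-(1-2\alpha)(n+1)} .$$
All three are geometric series; the last converges because $\alpha<1/2$. Finally $K^{-1}\le K^{-1/2}$. $\square$

## 6. Low modes: backward Gronwall and a recursion that contracts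

**Purpose.** We show that on $I_m$ the modes $n_0\le n<m$ carry little energy for large $n_0$, because they carry little at time $t_0$. We go backward in time from $t_0$.

Put $y_n=y_n^{(m)}=\sup_{I_m}|u_n|\le R_0$, $y_0=0$, and $\kappa=K(\nu+R_0)$.

**Lemma 5 (low modes).** For every $n_0\ge1$,
$$\limsup_{m\to\infty}\sum_{n_0\le n<m}\big(y_n^{(m)}\big)^2\le3e^{2\kappa}\sum_{n\ge n_0}u_n(t_0)^2 .\tag{8}$$

*Proof.*

**Step 1: one mode.** We bound $y_n$ by $|u_n(t_0)|$ and $y_{n-1}$. Let $1\le n\le m-1$. On $I_m$, (1) gives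
$$|u_n'|\le A|u_n|+\lambda^ny_{n-1}^2+g_n,\qquad A=\nu\lambda^{2\alpha n}+\lambda^{n+1}R_0 .$$
Since $2\alpha n\le m$ and $n+1\le m$, we have $A\tau_m\le K(\nu+R_0)=\kappa$. For $0\le r\le\tau_m$,
$$|u_n(t_0-r)|\le|u_n(t_0)|+(\lambda^ny_{n-1}^2+g_n)\tau_m+A\int_0^r|u_n(t_0-\sigma)|\,d\sigma .$$
Gronwall's inequality and $\lambda^n\tau_m=K\lambda^{n-m}$ yield
$$y_n\le e^\kappa\big(|u_n(t_0)|+K\lambda^{n-m}y_{n-1}^2+g_n\tau_m\big),\qquad 1\le n\le m-1.\tag{9}$$

**Step 2: each fixed distance below $m$.** For modes near $m$ the factor $\lambda^{n-m}$ is not small enough by itself to beat $e^\kappa K$, so we show separately that $y^{(m)}_{m-j}\to0$ for each fixed $j\ge1$. Let $\theta_j=\limsup_{m\to\infty}y^{(m)}_{m-j}\le R_0$. Because $u(t_0)\in\ell^2$, we have $u_{m-j}(t_0)\to0$; also $g_{m-j}\tau_m\to0$. So (9) with $n=m-j$ gives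
$$\theta_j\le e^\kappa K\lambda^{-j}\theta_{j+1}^2\le\big(e^\kappa KR_0\big)\lambda^{-j}\,\theta_{j+1}.$$
Iterating $l$ times,
$$\theta_j\le R_0\prod_{i=0}^{l-1}\big(e^\kappa KR_0\lambda^{-(j+i)}\big)\longrightarrow0\qquad(l\to\infty),$$
since the factors tend to $0$. However large the constant $e^\kappa KR_0$ is, the powers $\lambda^{-(j+i)}$ win. Hence $\theta_j=0$ for all $j\ge1$.

**Step 3: all low modes together.** Let $L\ge1$ and $m>n_0+L$. For $n_0\le n<m-L$ use (9) with $y_{n-1}\le R_0$ and $(x+y+z)^2\le3(x^2+y^2+z^2)$; for the remaining $n=m-j$, $1\le j\le L$, keep $y_n$. Since $\sum_{n<m-L}\lambda^{2(n-m)}\le\lambda^{-2L}/(1-\lambda^{-2})$,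
$$\sum_{n_0\le n<m}y_n^2\le3e^{2\kappa}\Big(\sum_{n\ge n_0}u_n(t_0)^2+\frac{K^2R_0^4\lambda^{-2L}}{1-\lambda^{-2}}+\tau_m^2|g|^2\Big)+\sum_{j=1}^{L}\big(y^{(m)}_{m-j}\big)^2 .$$
Let $m\to\infty$: the last sum tends to $0$ by Step 2, and $\tau_m\to0$. Then let $L\to\infty$. $\square$

## 7. No drop at $t_0$: proof of Theorem 1

**Step 1: the average energy on the windows.** We bound it by $|u(t_0)|^2$ plus an error governed by $K$. Split $|u|^2$ into the modes $n<n_0$, $n_0\le n<m$ and $n\ge m$. The first group consists of finitely many continuous functions, so its averages over $I_m$ converge to the value at $t_0$. With (7) and (8),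
$$\limsup_{m\to\infty}\frac1{\tau_m}\int_{I_m}|u|^2dt\le\sum_{n<n_0}u_n(t_0)^2+3e^{2\kappa}\sum_{n\ge n_0}u_n(t_0)^2+CK^{-1/2}.$$
Here $K$, and therefore $\kappa$, is fixed. The left side does not depend on $n_0$; let $n_0\to\infty$. The second sum is the tail of a convergent series, so
$$\limsup_{m\to\infty}\frac1{\tau_m}\int_{I_m}|u|^2dt\le|u(t_0)|^2+CK^{-1/2}.\tag{10}$$
The order of limits matters: $e^{2\kappa}$ grows exponentially in $K$, and it is removed by $n_0\to\infty$ before $K$ moves.

**Step 2: the left limit of $\varphi$ along $G$.** We convert averages into a limit. By (3), $\varphi$ is nonincreasing on $G$, and it is bounded on $[a,t_0]$, so $\ell=\lim_{t\to t_0^-,\,t\in G}\varphi(t)$ exists. Since $G$ has full measure and $\varphi$ is uniformly close to $\ell$ on $G\cap(t_0-\delta,t_0)$ for small $\delta$, the averages of $\varphi$ over $I_m$ converge to $\ell$, for every $K$. The averages of the continuous function $D$ converge to $D(t_0)$. So (10) gives $\ell\le D(t_0)+|u(t_0)|^2+CK^{-1/2}=\varphi(t_0)+CK^{-1/2}$ for every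 $K\ge1$. As $C$ does not depend on $K$, letting $K\to\infty$ yields
$$\ell\le\varphi(t_0).\tag{11}$$

**Step 3: left continuity.** We pass from $G$ to all times. Given $\eta>0$ choose $s\in G$ with $T\le s<t_0$ and $\varphi(s)\le\ell+\eta$. By (3) and (11),
$$\varphi(t)\le\varphi(s)\le\ell+\eta\le\varphi(t_0)+\eta\qquad\text{for all }t\ge s.\tag{12}$$
So $\limsup_{t\to t_0^-}\varphi(t)\le\varphi(t_0)$, and with lower semicontinuity $\varphi(t)\to\varphi(t_0)$ as $t\to t_0^-$.

**Step 4: the energy inequality from $t_0$, and right continuity.** For $t\ge t_0$, (12) holds for every $\eta>0$, so $\varphi(t)\le\varphi(t_0)$. This is the energy inequality with initial time $t_0$. It also gives $\limsup_{t\to t_0^+}\varphi(t)\le\varphi(t_0)$, and lower semicontinuity yields right continuity.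

The time $t_0>T$ was arbitrary, so $u$ is strongly continuous on $(T,\infty)$ and the energy inequality holds for all $T<t_0\le t$. A complete trajectory is Leray–Hopf on every $[T,\infty)$, hence strongly continuous on $\mathbb R$. This proves Theorem 1. $\blacksquare$

## 8. Limits of solutions converge strongly at every time: proof of Theorem 2

**Lemma 6.** Let $J=[0,\infty)$ or $J=\mathbb R$. Let $u^k\in\mathcal E$ on $[T_k,\infty)$, with $T_k=0$ for all $k$ if $J=[0,\infty)$ and $T_k\to-\infty$ if $J=\mathbb R$. Then along a subsequence $u^k\to u$ componentwise and locally uniformly on $J$, where $u\in\mathcal E$ on $[0,\infty)$ if $J=[0,\infty)$, and $u$ is a complete trajectory if $J=\mathbb R$. Moreover, along this subsequence, $u^k(t_k)\to u(t)$ strongly in $H$ whenever $t_k\to t\in\operatorname{int}J$.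

*Proof.*

**Step 1: a limit that solves (1).** For each $n$, (1) gives $|(u_n^k)'|\le\nu\lambda^{2\alpha n}R+\lambda^nR^2+\lambda^{n+1}R^2+|g|$. By Arzelà–Ascoli and a diagonal argument, a subsequence converges componentwise and locally uniformly on $J$. Each integrated equation involves only three components and passes to the limit, so the components of $u$ are differentiable and satisfy (1). Since $e_n(u^k)\le R^2$ for all $n$, also $|u|\le R$. So $u$ is a weak solution.

**Step 2: $L^2$ convergence in $H$.** This is needed to pass to the limit in the energy inequality. Let $[a,b]\subset J$ be compact and $k$ large. The energy inequality of $u^k$ on $[t_0,b]$, with admissible $t_0\to a^+$, gives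
$$2\nu\int_a^b\|u^k\|^2dt\le R^2+2|g|R(b-a).$$
By Fatou's lemma the same bound holds for $u$, so $u\in L^2_{loc}(J;V)$. For $v=u^k$ and $v=u$ we have $\int_a^b\sum_{n>N}v_n^2\le\lambda^{-2\alpha N}\int_a^b\|v\|^2$, which is small uniformly in $k$ for large $N$, and the modes $n\le N$ converge uniformly on $[a,b]$. Hence $u^k\to u$ in $L^2_{loc}(J;H)$. Along a further subsequence, $|u^k(s)|\to|u(s)|$ for a.e. $s\in J$.

**Step 3: $u$ is Leray–Hopf.** Almost every $s\in J$ has the property just stated and is an admissible initial time for every $u^k$ with $T_k\le s$. For such $s$ and any $t\ge s$, let $k\to\infty$ in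
$$|u^k(t)|^2+2\nu\int_s^t\|u^k\|^2\le|u^k(s)|^2+2\int_s^t(g,u^k).$$
On the left use weak lower semicontinuity of the norm at time $t$ and Fatou's lemma; on the right use $|u^k(s)|\to|u(s)|$ and the $L^2$ convergence. So $u$ satisfies the energy inequality, and it is Leray–Hopf on $[0,\infty)$, respectively on every $[T,\infty)$.

**Step 4: strong convergence at each time.** This is where Theorem 1 enters. Let $t_k\to t\in\operatorname{int}J$. By locally uniform convergence of components and boundedness, $u^k(t_k)\to u(t)$ weakly. For a.e. $s\in J$ with $s<t$ and $k$ large, $|u^k(t_k)|^2\le|u^k(s)|^2+2|g|R(t_k-s)$, hence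
$$\limsup_k|u^k(t_k)|^2\le|u(s)|^2+2|g|R(t-s).$$
Let $s\to t^-$ along such $s$. By left continuity of $u$ at $t$ (Theorem 1), $\limsup_k|u^k(t_k)|^2\le|u(t)|^2$. With weak convergence, this gives strong convergence. $\square$

**Part (a).** Let $u^k\in\mathcal E$ on $[0,\infty)$ and take the subsequence and the limit $u\in\mathcal E$ from Lemma 6 with $J=[0,\infty)$. By Theorem 1 all $u^k$ and $u$ are continuous on $[a,b]$, as $a>0$. If $u^k\not\to u$ uniformly on $[a,b]$, there are $\varepsilon>0$ and, along a subsequence, $t_k\to t\in[a,b]$ with $|u^k(t_k)-u(t_k)|\ge\varepsilon$. But $u^k(t_k)\to u(t)$ by Lemma 6 and $u(t_k)\to u(t)$ by continuity, a contradiction. So $u^k\to u$ in $C([a,b];H)$, and the set in (a) is compact. For $t>0$ choose $a<b$ with $t\in[a,b]$, $a>0$; then $R(t)X$ is the image of this compact set under the continuous map $u\mapsto u(t)$.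

**Part (b).** Let $\mathcal A=\{u(0):u\text{ a complete trajectory}\}$. As (1) is autonomous, time shifts preserve $\mathcal E$. If $u$ is complete and $t\ge0$, then $u(\cdot-t)|_{[0,\infty)}\in\mathcal E$ takes the value $u(0)$ at time $t$. Hence
$$\mathcal A\subset R(t)X\qquad\text{for all }t\ge0.\tag{13}$$

**Step 1: $\mathcal A$ attracts strongly.** Otherwise there are $\varepsilon>0$, $t_k\to\infty$ and $x_k=v^k(t_k)\in R(t_k)X$ outside the $\varepsilon$-neighborhood of $\mathcal A$. Apply Lemma 6 with $J=\mathbb R$ to $u^k=v^k(\cdot+t_k)$ on $[-t_k,\infty)$. Along a subsequence $x_k=u^k(0)\to u(0)\in\mathcal A$ strongly, a contradiction.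

**Step 2: $\mathcal A$ is strongly compact.** If $x_k=u^k(0)$ with $u^k$ complete, apply Lemma 6 with $J=\mathbb R$ to the restrictions of $u^k$ to $[-k,\infty)$. A subsequence of $x_k$ converges strongly to a point of $\mathcal A$.

**Step 3: minimality, in both topologies.** Let $C$ be strongly closed and strongly attracting. For each $\varepsilon>0$ and $t$ large, (13) puts $\mathcal A\subset R(t)X$ in the $\varepsilon$-neighborhood of $C$; so $\mathcal A\subset C$. Hence $\mathcal A=\mathcal A_{\mathrm s}$. For the weak topology use $d_{\mathrm w}$. Since $d_{\mathrm w}(u,v)\le\sum_n2^{-n}|u-v|=|u-v|$, the strongly compact set $\mathcal A$ is weakly compact, hence weakly closed, and it attracts weakly by Step 1. The same argument with $d_{\mathrm w}$ shows that $\mathcal A$ lies in every weakly closed, weakly attracting set. Hence $\mathcal A=\mathcal A_{\mathrm w}$.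

This proves Theorem 2, and with Theorem 1 it answers the question of Section 2. $\blacksquare$

## 9. Complete trajectories are nonnegative: proof of Theorem 3

Let $u$ be a complete trajectory and suppose $N=\{n:u_n(t)<0\text{ for some }t\}\neq\emptyset$. For $n\in N$ put $T_n=\sup\{t:u_n(t)<0\}\in(-\infty,\infty]$. By Lemma 1, $u_n<0$ on $(-\infty,T_n)$, and there (1) reads
$$|u_n|'=-\big(\nu\lambda^{2\alpha n}+\lambda^{n+1}u_{n+1}\big)|u_n|-\lambda^nu_{n-1}^2-g_n.\tag{14}$$
As in the scalar example of Section 2, a decay rate bounded below forces growth backward in time, which boundedness excludes. The obstacle is that $u_{n+1}$ may be negative and spoil the rate.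

**Step 1: negativity propagates upward.** We claim that $n\in N$ implies $n+1\in N$. Otherwise $u_{n+1}\ge0$ always, and (14) gives $|u_n|'\le-\nu\lambda^{2\alpha n}|u_n|$ on $(-\infty,T_n)$. Then $|u_n(s)|\ge e^{\nu\lambda^{2\alpha n}(t-s)}|u_n(t)|$ for $s\le t<T_n$, which is unbounded as $s\to-\infty$; a contradiction. Hence $N=\{q,q+1,\dots\}$ with $q=\min N$.

**Step 2: the energy $E=\sum_{n\ge q}u_n^2$ tends to $0$ as $t\to-\infty$.** This will make $u_{q+1}$ harmless. By Theorem 1 the energy inequality holds between all times $s\le t$. Subtract (4) with $n=q-1$ (nothing to subtract if $q=1$). For $s\le t<T_q$,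
$$E(t)-E(s)\le\int_s^t\Big[-2\nu\sum_{n\ge q}\lambda^{2\alpha n}u_n^2+2\sum_{n\ge q}g_nu_n+2\lambda^qu_{q-1}^2u_q\Big]d\tau,$$
and the last term is $\le0$ because $u_q<0$ there. For the forcing, let $M(t)=\min\{n\ge q:T_n\le t\}$, with $M(t)=\infty$ if there is no such $n$. It is nonincreasing in $t$, and $M(t)\to\infty$ as $t\to-\infty$ because every $T_n>-\infty$. For $q\le n<M(t)$ we have $t<T_n$, so $u_n(t)<0$ and $g_nu_n(t)\le0$. Thus
$$2\sum_{n\ge q}g_nu_n(t)\le\bar\varepsilon(t):=2R\Big(\sum_{n\ge M(t)}g_n^2\Big)^{1/2},$$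
which is nondecreasing in $t$ and tends to $0$ as $t\to-\infty$. Put $c=2\nu\lambda^{2\alpha q}$, fix $t_*<T_q$, and write $\bar\varepsilon=\bar\varepsilon(t_*)$. Then
$$E(t)-E(s)\le\int_s^t(\bar\varepsilon-cE)\,d\tau\qquad\text{for }s\le t\le t_*.\tag{15}$$
We claim $E\le\bar\varepsilon/c$ on $(-\infty,t_*]$. Suppose $E(t)\ge\bar\varepsilon/c+\eta$ for some $t\le t_*$, $\eta>0$. Put $A(s)=\int_s^t(cE-\bar\varepsilon)\,d\tau$ for $s\le t$; it is $C^1$ because $E$ is continuous by Theorem 1. By (15), $E(s)\ge E(t)+A(s)$, so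
$$-A'(s)=cE(s)-\bar\varepsilon\ge cE(t)-\bar\varepsilon+cA(s)\ge c\eta+cA(s).$$
Hence $\big(e^{cs}(A(s)+\eta)\big)'\le0$, and as $A(t)=0$, we get $A(s)+\eta\ge\eta e^{c(t-s)}$ for $s\le t$. Then $E(s)\ge E(t)+A(s)$ is unbounded as $s\to-\infty$, contradicting $E\le R^2$. So $E\le\bar\varepsilon(t_*)/c$ on $(-\infty,t_*]$ for every $t_*<T_q$, and letting $t_*\to-\infty$ proves the claim of this step.

**Step 3: contradiction at $q$.** By Step 2 there is $t_*<T_q$ with $\lambda^{q+1}|u_{q+1}|\le\frac\nu2\lambda^{2\alpha q}$ on $(-\infty,t_*]$. There (14) with $n=q$ gives $|u_q|'\le-\frac\nu2\lambda^{2\alpha q}|u_q|$, and $u_q(t_*)<0$. So $|u_q|$ is unbounded as $t\to-\infty$, a contradiction. Thus $N=\emptyset$ and $u_n\ge0$ for all $n$.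

**Step 4: zero below $p$, positive from $p$ on.** Let $g\neq0$ and $p=\min\{n:g_n>0\}$. For $n<p$ argue by induction from $u_0\equiv0$: if $u_{n-1}\equiv0$, then $u_n'=-\nu\lambda^{2\alpha n}u_n-\lambda^{n+1}u_nu_{n+1}\le-\nu\lambda^{2\alpha n}u_n$, so $0\le u_n(t)\le e^{-\nu\lambda^{2\alpha n}(t-s)}R\to0$ as $s\to-\infty$, and $u_n\equiv0$. For $n\ge p$ set $c_{p-1}=0$ and suppose $u_{n-1}\ge c_{n-1}$. With $B_n=\nu\lambda^{2\alpha n}+\lambda^{n+1}R$ and $0\le u_{n+1}\le R$, we have $u_n'\ge-B_nu_n+\lambda^nc_{n-1}^2+g_n$ on $\mathbb R$. Integrating from $s$ to $t$,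
$$u_n(t)\ge\big(1-e^{-B_n(t-s)}\big)\,\frac{\lambda^nc_{n-1}^2+g_n}{B_n},$$
and $s\to-\infty$ gives $u_n(t)\ge c_n:=(\lambda^nc_{n-1}^2+g_n)/B_n$. Here $c_p=g_p/B_p>0$, and inductively $c_n>0$ for $n>p$. $\blacksquare$

## 10. The decay $\lambda^{-2n/3}$ of time averages: proof of Theorem 4

If $\alpha\ge1/3$, then $\lambda^{2n/3}u_n^2\le\lambda^{2\alpha n}u_n^2\le\|u\|^2$, so $\lambda^{2n/3}\int_a^bu_n^2\le\int_a^b\|u\|^2<\infty$. Let $\alpha<1/3$, $\tau=b-a$, $a_n=\frac1\tau\int_a^bu_n^2\,dt$, and let $R_0,F$ belong to $[a,b]$.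

**Step 1: a recursive inequality.** The bound $|u_k|\le R_0$ used at the end of the proof of Lemma 3 is wasteful. Use instead $\int_a^b|u_k|\le\tau a_k^{1/2}$ (Cauchy–Schwarz) in (5) and (6) with $I=[a,b]$:
$$\lambda^{n+1}\tau a_n\le2R_0+\lambda^{n+2}(2F\lambda^{-n-2})^{1/2}\big(\tau a_{n+2}^{1/2}\big)^{1/2}+\nu\lambda^{2\alpha(n+1)}\tau a_{n+1}^{1/2}.$$
Dividing by $\lambda^{n+1}\tau$, with $C$ independent of $n$,
$$a_n\le C\big(\lambda^{-n}+\lambda^{-n/2}a_{n+2}^{1/4}+\lambda^{-(1-2\alpha)n}a_{n+1}^{1/2}\big).$$

**Step 2: rescaling.** Let $q_n=\max(1,\lambda^{2n/3}a_n)$, so $a_k\le\lambda^{-2k/3}q_k$. Multiply by $\lambda^{2n/3}$. The three terms become at most constants times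
$$\lambda^{-n/3},\qquad \lambda^{n/6}\lambda^{-(n+2)/6}q_{n+2}^{1/4}\le q_{n+2}^{1/4},\qquad \lambda^{(2\alpha-1/3)n}\lambda^{-(n+1)/3}q_{n+1}^{1/2}\le\lambda^{(2\alpha-2/3)n}q_{n+1}^{1/2}.$$
Since $2\alpha<\frac23$ and $q_k\ge1$, there is $C'\ge1$, independent of $n$, with $q_n\le C'\max(q_{n+1},q_{n+2})^{1/2}$.

**Step 3: iteration.** The exponent $\frac12$ beats any exponential growth of $q_k$. Iterating $j$ times and using $a_k\le R_0^2$, hence $q_k\le\max(1,R_0^2)\lambda^{2k/3}$,
$$q_n\le (C')^{1+\frac12+\cdots+2^{-(j-1)}}\Big(\max_{n+j\le k\le n+2j}q_k\Big)^{2^{-j}}\le C'^{\,2}\big(\max(1,R_0^2)\,\lambda^{2(n+2j)/3}\big)^{2^{-j}}\longrightarrow C'^{\,2}$$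
as $j\to\infty$. So $\sup_nq_n\le C'^{\,2}$, which proves Theorem 4. $\blacksquare$

For $0<\alpha<1/6$ the steady leak $a_n=\lambda^{-n/3}$ of Section 3 has $\lambda^{2n/3}\int_a^ba_n^2\,dt=b-a$ for every $n$. So in that range the exponent $2/3$ in Theorem 4 cannot be raised for all admissible $g$.
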